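\title{Auslander--Reiten components whose Ziegler closure has undefined m-dimension}

\begin{abstract}
We show that the m-dimension of the Ziegler closure of an Auslander--Reiten component of a finite-dimensional algebra need not be finite, and need not even be defined. For the generalized Kronecker algebra with $d\ge 3$ arrows, over any field, the closure of the preprojective component has undefined m-dimension. For a connected hereditary algebra over an algebraically closed field there is a dichotomy: the m-dimension is undefined for every component if the algebra is wild, and at most $2$ for every component otherwise. The proof compares pp formulas by the growth of their values along a sequence of modules in the component, and shows that the resulting quotient of the lattice of pp formulas is dense.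
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite-dimensional algebra over a field $k$. Modules are right $A$-modules.

\subsection*{Pp formulas and the Ziegler spectrum}
A \emph{pp formula} in one free variable $x$ is a formula $\phi(x)$ of the form
\begin{equation}\label{eq:pp}
\exists y_1,\dots,y_n\ \bigwedge_{j=1}^{p}\Big(xr_j+\sum_{i=1}^{n}y_ih_{ij}=0\Big),\qquad r_j,h_{ij}\in A .
\end{equation}
Its solution set $\phi(N)$ in a module $N$ is a $k$-subspace of $N$. Every homomorphism $N\to N'$ maps $\phi(N)$ into $\phi(N')$, and $\phi(N\oplus N')=\phi(N)\oplus\phi(N')$. For $r\in A$ the formulas $xr=0$ and $\exists y\,(x=yr)$ define the kernel and the image of multiplication by $r$. If $\phi,\psi$ are pp formulas, then so are $\phi\wedge\psi$ and $\phi+\psi$, the latter being $\exists x'\,(\phi(x')\wedge\psi(x-x'))$; their values on $N$ are $\phi(N)\cap\psi(N)$ and $\phi(N)+\psi(N)$.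

A module $N$ is \emph{pure-injective} if a system of linear equations with constants in $N$ has a solution in $N$ as soon as each finite subsystem has one. Finite-dimensional modules are pure-injective. The \emph{Ziegler spectrum} $\mathrm{Zg}_A$ is the set of isomorphism classes of indecomposable pure-injective modules, with the topology that has as a basis of open sets the sets
\[
(\phi/\psi)=\{N\in\mathrm{Zg}_A:\phi(N)\supsetneq\phi(N)\cap\psi(N)\}.
\]
For $X\subseteq\mathrm{Zg}_A$, let $L_X$ be the set of pp formulas modulo the relation ``$\phi(N)=\psi(N)$ for all $N\in X$'', with meet $\wedge$ and join $+$. The map $\phi\mapsto(\phi(N))_{N\in X}$ embeds $L_X$ in a product of lattices of subspaces, so $L_X$ is a modular lattice: $a\vee(b\wedge c)=(a\vee b)\wedge c$ whenever $a\le c$.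

\subsection*{The m-dimension}
An interval $[a,b]$ of a lattice has \emph{finite length} if the lengths of the chains in it are bounded. For a modular lattice $L$ define congruences $\sim_\alpha$ by transfinite induction:
\begin{itemize}
\item $a\sim_0b$ if and only if $[a\wedge b,a\vee b]$ has finite length;
\item $\sim_{\alpha+1}$ is the pullback to $L$ of the congruence $\sim_0$ on $L/{\sim_\alpha}$;
\item $\sim_\lambda$ is the union of the $\sim_\alpha$, $\alpha<\lambda$, if $\lambda$ is a limit ordinal.
\end{itemize}
The \emph{m-dimension} of $L$ is the least $\alpha$ such that $L/{\sim_\alpha}$ is a single point, and it is \emph{undefined} if there is no such $\alpha$. It measures how many times one has to collapse the intervals of finite length before nothing is left. A lattice of finite length has m-dimension $0$. The chain $0<1<2<\dots<\infty$ has m-dimension $1$, since $\sim_0$ leaves two points. The chain $[0,1]\cap\mathbb{Q}$ has undefined m-dimension, since nothing is ever collapsed. The m-dimension of a closed set $X\subseteq\mathrm{Zg}_A$ is that of $L_X$.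

\subsection*{The question}
An \emph{Auslander--Reiten component} of $A$ is a connected component $C$ of the Auslander--Reiten quiver, whose vertices are the isomorphism classes of indecomposable finite-dimensional modules and whose arrows are given by irreducible maps. We regard $C$ as a subset of $\mathrm{Zg}_A$ and write $\overline C$ for its closure. The following question comes from \cite{Gregory}.

\begin{quote}
\emph{Is the m-dimension of $\overline C$ defined and finite for every finite-dimensional algebra $A$ and every Auslander--Reiten component $C$ of $A$?}
\end{quote}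

There are reasons to expect a positive answer. Passing to the closure does not change the lattice: $L_{\overline C}=L_C$ (Lemma~\ref{lem:closure}). This lattice lies in the product, over $N\in C$, of the lattices of subspaces of $N$, each of finite length. Hence a finite component has m-dimension $0$, and in general $\sim_0$ already identifies two formulas that differ on only finitely many modules of $C$. What remains is the behavior of formulas far out in the component, where one expects the mesh structure to impose regularity. For the preprojective component of the Kronecker algebra, which is a line of modules $P_0,P_1,P_2,\dots$ joined by double arrows, two further collapses suffice (Remark~\ref{rem:d2}). With $d\ge3$ arrows the component is the same line with $d$-fold arrows. Nevertheless the answer changes.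

\begin{theorem}\label{thm:kronecker}
Let $k$ be any field, let $d\ge3$, and let $A$ be the path algebra over $k$ of the quiver with two vertices $1,2$ and $d$ arrows $1\to2$. Let $C$ be the preprojective component of $A$. Then the m-dimension of $\overline C$ is undefined. In particular, the answer to the question is negative.
\end{theorem}

A connected finite-dimensional hereditary algebra over an algebraically closed field is Morita equivalent to the path algebra of a connected quiver $Q$ without oriented cycles. It is representation-finite if the underlying graph of $Q$ is a Dynkin diagram, tame if it is a Euclidean diagram, and \emph{wild} otherwise.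

\begin{theorem}\label{thm:hereditary}
Let $k$ be algebraically closed and let $A$ be a connected finite-dimensional hereditary $k$-algebra.
\begin{itemize}
\item[(a)] If $A$ is wild, then $\overline C$ has undefined m-dimension for every Auslander--Reiten component $C$ of $A$.
\item[(b)] If $A$ is not wild, then $\overline C$ has m-dimension at most $2$ for every Auslander--Reiten component $C$ of $A$.
\end{itemize}
\end{theorem}

\subsection*{The idea}
A lattice with a nontrivial dense quotient has undefined m-dimension. To find such a quotient we choose modules $N_0,N_1,\dots$ in $C$ and identify two formulas if they agree on $N_m$ for all large $m$. In the wild case, if $\psi\le\phi$ remain distinct, then $\dim\phi(N_m)/\psi(N_m)$ grows like $w\rho^m$ for a fixed $\rho>1$ and a real number $w>0$, the weight of the pair. There are preprojective modules $W$ for which $\dim\operatorname{Hom}(W,N_m)$ grows like $\varepsilon\rho^m$ with $\varepsilon$ arbitrarily small. Adding to $\psi$ a formula generated by an element of such a $W$ gives a formula $\theta$ that is too small to reach $\phi$. The main point is to choose $\theta$ so that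 it is strictly larger than $\psi$. Section~\ref{sec:kronecker} shows this in one example, Section~\ref{sec:criterion} turns it into a general criterion, and Sections~\ref{sec:thm1} and~\ref{sec:thm2} verify the criterion. Theorem~\ref{thm:kronecker} needs only textbook facts; Theorem~\ref{thm:hereditary} uses results from \cite{dPT,DR,Kerner} and \cite{Geigle,Prest}.

\section{Lattices, free realizations and hereditary algebras}\label{sec:prelim}

From now on ``module'' means finite-dimensional module unless the contrary is said, ``$m\gg0$'' means ``for all sufficiently large $m$'', and $V^*=\operatorname{Hom}_k(V,k)$.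

\subsection*{Quotients and dense lattices}

\begin{lemma}\label{lem:lift}
Let $\pi:L\to L'$ be a surjective lattice homomorphism and let $a\le b$ in $L$. Every finite chain $c_0<\dots<c_r$ in $[\pi(a),\pi(b)]$ is the image of a chain of length $r$ in $[a,b]$.
\end{lemma}

\begin{proof}
Choose $z_i\in L$ with $\pi(z_i)=c_i$. The element $z_i'=(z_i\vee a)\wedge b$ lies in $[a,b]$ and has image $(c_i\vee\pi(a))\wedge\pi(b)=c_i$. The elements $z_0'\vee\dots\vee z_i'$ lie in $[a,b]$, increase with $i$, and have images $c_0\vee\dots\vee c_i=c_i$; they are distinct because their images are.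
\end{proof}

A lattice is \emph{dense} if $a<b$ implies $a<c<b$ for some $c$.

\begin{lemma}\label{lem:mdim}
Let $\pi:L\to L'$ be a surjective homomorphism of modular lattices.
\begin{itemize}
\item[(a)] If the m-dimension of $L$ is defined, then so is that of $L'$, and it is at most that of $L$.
\item[(b)] If $L'$ is dense and has more than one element, then the m-dimension of $L$ is undefined.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We show by induction on $\alpha$ that $x\sim_\alpha y$ implies $\pi(x)\sim_\alpha\pi(y)$. For $\alpha=0$, Lemma~\ref{lem:lift} bounds the lengths of chains in $[\pi(x)\wedge\pi(y),\pi(x)\vee\pi(y)]$ by the length of $[x\wedge y,x\vee y]$. For $\alpha=\beta+1$, the inductive hypothesis gives a surjective homomorphism $L/{\sim_\beta}\to L'/{\sim_\beta}$, to which we apply the case $\alpha=0$. For a limit ordinal take unions. So if $L/{\sim_\alpha}$ is a point, then so is $L'/{\sim_\alpha}$.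

(b) In a dense lattice an interval $[a,b]$ with $a<b$ contains chains of every finite length, so $\sim_0$ is equality on $L'$. By induction every $\sim_\alpha$ is equality on $L'$, and the m-dimension of $L'$ is undefined. Now apply (a).
\end{proof}

\begin{lemma}\label{lem:closure}
For every subset $X\subseteq\mathrm{Zg}_A$ we have $L_{\overline X}=L_X$.
\end{lemma}

\begin{proof}
The set of points where $\phi$ and $\psi$ agree is the complement of $(\phi/\psi)\cup(\psi/\phi)$, so it is closed. Hence formulas that agree on $X$ agree on $\overline X$.
\end{proof}

Let $(N_m)_{m\ge0}$ be a sequence of modules in a component $C$. Write $\phi\approx\psi$ if $\phi(N_m)=\psi(N_m)$ for $m\gg0$. This is a congruence, because $\wedge$ and $+$ are computed pointwise. We call the quotient of the lattice of pp formulas by $\approx$ the \emph{lattice of germs} along $(N_m)$. Formulas that agree on $\overline C$ agree on every $N_m$, so the lattice of germs is a quotient of $L_{\overline C}$.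

\subsection*{Free realizations}
Pp formulas can be replaced by pointed modules. For a module $M$ and $a\in M$ there is a pp formula $\phi_{(M,a)}$ with
\[
\phi_{(M,a)}(N)=\{f(a):f\in\operatorname{Hom}_A(M,N)\}
\]
for all modules $N$, finite-dimensional or not, and every pp formula $\phi$ arises in this way; the pair $(M,a)$ is then a \emph{free realization} of $\phi$ \cite[\S1.2.2]{Prest}. For $\phi$ as in \eqref{eq:pp}, take the module $M$ with generators $a,c_1,\dots,c_n$ and relations $ar_j+\sum_ic_ih_{ij}=0$: a map $M\to N$ is a choice of a solution $x$ together with witnesses $y_i$. We write $\psi\le\phi$ if $\psi(N)\subseteq\phi(N)$ for all $N$. If $(M,a)$ and $(M',a')$ are free realizations of $\phi$ and $\psi$, then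
\begin{equation}\label{eq:order}
\psi\le\phi\iff\psi(M')\subseteq\phi(M')\iff h(a)=a'\text{ for some }h:M\to M' .
\end{equation}
Indeed, the second condition gives $a'\in\phi(M')$, which is the third, and the third gives $f(a')=(fh)(a)\in\phi(N)$ for every $f:M'\to N$.

\subsection*{Hereditary algebras}
The algebra $A$ is \emph{hereditary} if submodules of projective modules are projective, equivalently if $\operatorname{Ext}^2_A=0$. Path algebras of quivers without oriented cycles are hereditary. Write $\hom(M,N)$ and $\operatorname{ext}(M,N)$ for the $k$-dimensions of $\operatorname{Hom}_A(M,N)$ and $\operatorname{Ext}^1_A(M,N)$, and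
\[
\langle M,N\rangle=\hom(M,N)-\operatorname{ext}(M,N).
\]
For hereditary $A$ this \emph{Euler form} is additive on short exact sequences in each variable, so it is a bilinear form on dimension vectors.

Let $\tau$ and $\tau^-$ be the Auslander--Reiten translations, extended additively to all modules. They induce mutually inverse bijections between indecomposable nonprojective and indecomposable noninjective modules; $\tau$ kills projectives and $\tau^-$ kills injectives. For an indecomposable $X$, the \emph{sink map} $E\to X$ has the property that every map to $X$ that is not a split epimorphism factors through it. It is the inclusion of the radical if $X$ is projective, and otherwise the right-hand map of the almost split sequence $0\to\tau X\to E\to X\to0$. For hereditary $A$ the Auslander--Reiten formulas read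
\begin{equation}\label{eq:AR}
\operatorname{Ext}^1(U,V)\cong\operatorname{Hom}(V,\tau U)^*\cong\operatorname{Hom}(\tau^-V,U)^* ,
\end{equation}
and in particular $\operatorname{Hom}(\tau^-V,U)\cong\operatorname{Hom}(V,\tau U)$.

\section{Preprojective modules over generalized Kronecker algebras}\label{sec:kronecker}

In this section $k$ is any field and $A$ is the path algebra of the quiver with $d\ge2$ arrows $1\to2$. We allow $d=2$ for comparison. A module $N$ is a representation: two spaces $N_1=Ne_1$, $N_2=Ne_2$ and, for each arrow $\alpha$, the map $N_1\to N_2$, $x\mapsto x\alpha$. Its dimension vector is $\underline{\dim}\,N=(\dim N_1,\dim N_2)$, and the Euler form is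
\[
\langle x,y\rangle=x_1y_1+x_2y_2-d\,x_1y_2 .
\]
Let $a_0=0$, $a_1=1$, $a_{i+1}=da_i-a_{i-1}$. Since $a_{i+1}-a_i\ge a_i-a_{i-1}$, the sequence is strictly increasing, and therefore $a_{i+1}>(d-1)a_i$ for $i\ge1$. The preprojective component $C$ consists of modules $P_0,P_1,P_2,\dots$ with $\underline{\dim}\,P_i=(a_i,a_{i+1})$; see \cite[Ch.~VIII]{ARS}. Here $P_0=e_2A$ is simple projective, $P_1=e_1A$ is the other indecomposable projective, the sink map of $P_i$ has the form $P_{i-1}^d\to P_i$ for $i\ge1$, and $\tau P_i=P_{i-2}$ for $i\ge2$.

\begin{lemma}\label{lem:kron}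
\begin{itemize}
\item[(a)] If $Y$ is indecomposable and not isomorphic to any of $P_0,\dots,P_i$, then $\operatorname{Hom}(Y,P_i)=0$.
\item[(b)] $\operatorname{Ext}^1(P_i,P_m)=0$ for $m\ge i-1$.
\item[(c)] $\hom(P_n,P_m)=a_{m-n+1}$ for $m\ge n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induction on $i$. A nonzero map $Y\to P_0$ is onto the simple projective $P_0$, hence splits, which forces $Y\cong P_0$. For $i\ge1$, a map $Y\to P_i$ is not a split epimorphism because $Y$ is indecomposable and $Y\not\cong P_i$. So it factors through $P_{i-1}^d$ and is zero by induction.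

(b) For $i\le1$ the module $P_i$ is projective. For $i\ge2$ we have $\operatorname{Ext}^1(P_i,P_m)\cong\operatorname{Hom}(P_m,P_{i-2})^*$ by \eqref{eq:AR}, and this is zero for $m>i-2$ by (a).

(c) By (b), $\hom(P_n,P_m)=a_na_m+a_{n+1}a_{m+1}-da_na_{m+1}=a_{n+1}a_{m+1}-a_na_{m+2}$. Substituting the recursion for $a_{n+1}$ and $a_{m+2}$ turns the last expression into $a_na_m-a_{n-1}a_{m+1}$, the same expression for $(n-1,m-1)$. After $n$ steps we reach $a_1a_{m-n+1}-0$.
\end{proof}

For $d=2$ we have $a_i=i$. For $d\ge3$ let
\[
\lambda=\tfrac12\big(d+\sqrt{d^2-4}\big)>1,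
\]
the larger root of $t^2-dt+1$; the other root is $\lambda^{-1}$, and so $a_i=(\lambda^i-\lambda^{-i})/(\lambda-\lambda^{-1})$. The inequalities $(d-1)^2<d^2-4<d^2$ hold for $d\ge3$, so $d^2-4$ is not a square and $\lambda$ is irrational.

\begin{example}\label{ex:first}
Fix an arrow $\alpha$. Let $\phi$ be $\exists y\,(x=ye_2)$ and let $\psi$ be $\exists y\,(x=y\alpha)$, so that $\phi(N)=N_2$ and $\psi(N)=N_1\alpha$. Free realizations are $(P_0,e_2)$ and $(P_1,\alpha)$. We look for a formula strictly between $\psi$ and $\phi$ in the lattice of germs along $(P_m)$.

First we measure the gap. The kernel of $\alpha$ on $N_1$ is $\operatorname{Hom}(Y,N)$ for $Y=P_1/\alpha A$. The module $Y$ has a simple top, so it is indecomposable, and its dimension vector $(1,d-1)$ is not of the form $(a_i,a_{i+1})$. By Lemma~\ref{lem:kron}(a), $\alpha$ acts injectively on $P_m$, and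
\[
\dim\phi(P_m)/\psi(P_m)=a_{m+1}-a_m .
\]
For $d=2$ the gap is $1$ for every $m$, and Remark~\ref{rem:d2} shows that no germ lies strictly between $\psi$ and $\phi$.

Let $d\ge3$, let $\beta\ne\alpha$ be a second arrow, and put $\theta=\psi+\phi_{(P_1,\beta)}$, so that $\theta(N)=N_1\alpha+N_1\beta$. Let $N=P_m$ with $m\ge1$.

\emph{$\theta$ does not reach $\phi$.} This is a count: $\dim\theta(N)/\psi(N)\le\hom(P_1,P_m)=a_m$, and $a_m<a_{m+1}-a_m$ since $a_{m+1}>(d-1)a_m\ge2a_m$.

\emph{$\theta$ exceeds $\psi$.} Suppose $N_1\beta\subseteq N_1\alpha$. A permutation of the arrows induces a self-equivalence of the module category that fixes $P_0$ and all dimension vectors; it maps $C$ to $C$ and hence fixes $P_m$ up to isomorphism. Transposing $\beta$ with any arrow $\gamma\ne\alpha$ gives $N_1\gamma\subseteq N_1\alpha$. So the images of all arrows span a subspace of dimension $a_m<a_{m+1}$, and a complement of it in $N_2$ is a nonzero direct summand of $N$ isomorphic to a power of $P_0$. This contradicts the indecomposability of $P_m$.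
\end{example}

To go on refining, one needs smaller pieces, and they are available. For $v\in P_n$ the value of $\phi_{(P_n,v)}$ on $P_m$ has dimension at most $a_{m-n+1}$ by Lemma~\ref{lem:kron}(c), and $a_{m-n+1}/a_{m+1}\to\lambda^{-n}$ as $m\to\infty$. For $d=2$ this ratio tends to $1$, whatever $n$ is. Two things remain to be shown for an arbitrary pair $\psi\le\phi$ with $\psi\not\approx\phi$: that the gap is a positive proportion of $\lambda^m$, so that the count applies with $n$ large; and that a small piece can be chosen outside $\psi$, where no symmetry is available.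

\section{A criterion for density}\label{sec:criterion}

Let $A$ be a finite-dimensional hereditary algebra. Let $\mathcal P$ be a class of modules closed under isomorphism, finite direct sums and direct summands, and let $\mathcal T$ be the class of modules with no nonzero direct summand in $\mathcal P$. By the Krull--Schmidt theorem every module is a direct sum $M=M_{\mathcal P}\oplus M_{\mathcal T}$ with $M_{\mathcal P}\in\mathcal P$ and $M_{\mathcal T}\in\mathcal T$. In the applications $\mathcal P$ is the class of preprojective modules.

\begin{proposition}\label{prop:criterion}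
Let $C$ be an Auslander--Reiten component of $A$, let $(N_m)_{m\ge0}$ be a sequence of modules in $C$, and let $(W_n)_{n\ge0}$ be a sequence of modules in $\mathcal P$. Assume:
\begin{itemize}
\item[(H1)] $A\in\mathcal P$; $\operatorname{Hom}(Y,Z)=0$ for $Y\in\mathcal T$ and $Z\in\mathcal P$; for each $r$, the class $\mathcal P$ contains only finitely many isomorphism classes of modules of dimension at most $r$.
\item[(H2)] For $Z\in\mathcal P$: $\operatorname{Ext}^1(Z,N_m)=0$ for $m\gg0$, and $\operatorname{Ext}^1(Z,W_n)=0$ for $n\gg0$.
\item[(H3)] For $Y\in\mathcal T$: $\operatorname{Hom}(Y,N_m)=0$ for $m\gg0$.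
\item[(H4)] There is $\rho>1$ such that $\ell(M)=\lim_m\rho^{-m}\langle M,N_m\rangle$ exists for all $M$, with $\ell(Z)>0$ for $0\ne Z\in\mathcal P$ and $\ell(Y)<0$ for $0\ne Y\in\mathcal T$.
\item[(H5)] $\ell(W_n)\to0$; for $0\ne Z\in\mathcal P$, $\operatorname{Hom}(Z,W_n)\ne0$ for $n\gg0$; for $0\ne Y\in\mathcal T$, $\operatorname{Ext}^1(Y,W_n)\ne0$ for $n\gg0$.
\end{itemize}
Then the lattice of germs along $(N_m)$ is dense and has more than one element, and the m-dimension of $\overline C$ is undefined.
\end{proposition}

Conditions (H2) and (H3) say that the late terms $N_m$ see a module of $\mathcal P$ only through $\operatorname{Hom}$ and a module of $\mathcal T$ only through $\operatorname{Ext}^1$. Condition (H4) says that every nonzero module of either class is seen, at the full rate $\rho^m$. Condition (H5) says that the modules $W_n$ become small on this scale and still see every nonzero module of either class. The bounds implicit in ``$m\gg0$'' depend on the module, which is harmless wherever finitely many modules are fixed in advance.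

We keep the hypotheses of the proposition throughout this section.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] Submodules of modules in $\mathcal P$ are in $\mathcal P$.
\item[(b)] For $Z\in\mathcal P$, $\rho^{-m}\hom(Z,N_m)\to\ell(Z)$. If $\operatorname{Hom}(Z,N_m)=0$ for $m\gg0$, then $Z=0$.
\item[(c)] For $Y\in\mathcal T$, $\rho^{-m}\operatorname{ext}(Y,N_m)\to-\ell(Y)$. If $\operatorname{Ext}^1(Y,N_m)=0$ for $m\gg0$, then $Y=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $U\subseteq Z\in\mathcal P$, the inclusion $U_{\mathcal T}\to Z$ is zero by (H1), so $U=U_{\mathcal P}$. (b) By (H2), $\langle Z,N_m\rangle=\hom(Z,N_m)$ for $m\gg0$; use (H4). (c) By (H3), $\langle Y,N_m\rangle=-\operatorname{ext}(Y,N_m)$ for $m\gg0$; use (H4).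
\end{proof}

\subsection*{A pair of formulas is a map in $\mathcal P$}
To measure the gap between two formulas we express it through $\operatorname{Hom}$ spaces. Free realizations do this, but they may have summands in $\mathcal T$. These are invisible to the late $N_m$ and can be discarded.

\begin{lemma}\label{lem:presentation}
Let $\psi\le\phi$ be pp formulas and let $(M,a)$ be a free realization of $\phi$. Write $M=P\oplus M_{\mathcal T}$ with $P\in\mathcal P$, and let $b$ be the component of $a$ in $P$. There is a map $g:P\to G$ with $G\in\mathcal P$ such that, for $m\gg0$, evaluation $f\mapsto f(b)$ maps $\operatorname{Hom}(P,N_m)$ onto $\phi(N_m)$ and the preimage of $\psi(N_m)$ is $\operatorname{Hom}(G,N_m)g$. In particular,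
\begin{equation}\label{eq:presentation}
\phi(N_m)/\psi(N_m)\cong\operatorname{Hom}(P,N_m)/\operatorname{Hom}(G,N_m)g\qquad(m\gg0).
\end{equation}
\end{lemma}

\begin{proof}
Let $(M',a')$ be a free realization of $\psi$, write $M'=P'\oplus M'_{\mathcal T}$ with $P'\in\mathcal P$, and let $b'$ be the component of $a'$ in $P'$. By \eqref{eq:order} there is $h:M\to M'$ with $h(a)=a'$. Its component $M_{\mathcal T}\to P'$ vanishes by (H1), so its component $h_1:P\to P'$ satisfies $h_1(b)=b'$. By (H3), for $m\gg0$ there are no nonzero maps from $M_{\mathcal T}$ or $M'_{\mathcal T}$ to $N_m$, and then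
\[
\phi(N_m)=\{f(b):f\in\operatorname{Hom}(P,N_m)\},\qquad\psi(N_m)=\{f'h_1(b):f'\in\operatorname{Hom}(P',N_m)\}.
\]
So evaluation at $b$ is onto $\phi(N_m)$, and the preimage of $\psi(N_m)$ is the sum of $\operatorname{Hom}(P',N_m)h_1$ and the kernel of evaluation. The kernel consists of the maps that factor through $P\to P/bA$. Let $P''=(P/bA)_{\mathcal P}$ and let $h_2:P\to P/bA\to P''$ be the projection. By (H3) again, the kernel is $\operatorname{Hom}(P'',N_m)h_2$ for $m\gg0$. Take $G=P'\oplus P''$ and $g=(h_1,h_2)$.
\end{proof}

\begin{lemma}\label{lem:dimension}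
Let $g:P\to G$ be a map with $P,G\in\mathcal P$, and let $K$, $I$, $Y_0$ be its kernel, image and cokernel. Then $K,I\in\mathcal P$, and for every module $N$ with $\operatorname{Ext}^1(I,N)=\operatorname{Ext}^1(G,N)=0$,
\begin{equation}\label{eq:dimension}
\dim\operatorname{Hom}(P,N)/\operatorname{Hom}(G,N)g=\hom(K,N)+\operatorname{ext}(Y_0,N).
\end{equation}
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:basic}(a). From $0\to K\to P\to I\to0$ and $0\to I\to G\to Y_0\to0$ we obtain exact sequences
\begin{gather*}
0\to\operatorname{Hom}(I,N)\to\operatorname{Hom}(P,N)\to\operatorname{Hom}(K,N)\to\operatorname{Ext}^1(I,N)=0,\\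
\operatorname{Hom}(G,N)\to\operatorname{Hom}(I,N)\to\operatorname{Ext}^1(Y_0,N)\to\operatorname{Ext}^1(G,N)=0 .
\end{gather*}
In the filtration $\operatorname{Hom}(G,N)g\subseteq\operatorname{Hom}(I,N)\subseteq\operatorname{Hom}(P,N)$ the two quotients are therefore $\operatorname{Ext}^1(Y_0,N)$ and $\operatorname{Hom}(K,N)$.
\end{proof}

Let $\psi\le\phi$, let $g$ be as in Lemma~\ref{lem:presentation}, and put $Y=(Y_0)_{\mathcal T}$. By (H2), the groups $\operatorname{Ext}^1(-,N_m)$ vanish on $I$, $G$ and $(Y_0)_{\mathcal P}$ for $m\gg0$, so \eqref{eq:presentation} and \eqref{eq:dimension} give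
\begin{equation}\label{eq:gap}
\dim\phi(N_m)/\psi(N_m)=\hom(K,N_m)+\operatorname{ext}(Y,N_m)\qquad(m\gg0).
\end{equation}
Up to this point only (H1)--(H3) have been used. In Example~\ref{ex:first} one can take for $g$ the map $P_0\to P_1$, $e_2\mapsto\alpha$; then $K=0$, $Y=P_1/\alpha A$, and \eqref{eq:gap} gives $-\langle(1,d-1),(a_m,a_{m+1})\rangle=a_{m+1}-a_m$ once more.

\subsection*{Factorizations are detected by the late $N_m$}
The intermediate formula will come from a map $u:P\to W$ with $W=W_n$ that does not factor through $g$. This says that the new formula exceeds $\psi$ when tested on $W$. We need it to exceed $\psi$ on infinitely many $N_m$, and the next lemma transfers the information. The natural object is the pushout $E$ of $g$ and $u$: the map $u$ factors through $g$ exactly when $W\to E$ is a split monomorphism, while the hypothesis of the lemma says that maps $W\to N_m$ extend to $E$.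

\begin{lemma}\label{lem:transfer}
Let $g:P\to G$ and $u:P\to W$ be maps with $P,G,W\in\mathcal P$. Assume that $\operatorname{Ext}^1(Z,W)=0$ for all $Z\in\mathcal P$ with $\dim Z\le\dim G$. If $\operatorname{Hom}(W,N_m)u\subseteq\operatorname{Hom}(G,N_m)g$ for $m\gg0$, then $u\in\operatorname{Hom}(G,W)g$.
\end{lemma}

\begin{proof}
Let $E=(G\oplus W)/\{(g(p),-u(p)):p\in P\}$, with the canonical maps $s:G\to E$ and $j:W\to E$, so that $sg=ju$ and $E/j(W)\cong G/g(P)$. The modules $N_m$ do not see $E_{\mathcal T}$, so we replace $E$ by $E_{\mathcal P}$: let $\kappa:E\to E_{\mathcal P}$ be the projection and let $q=\kappa j$.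
\[
\begin{array}{ccccc}
P&\xrightarrow{\ g\ }&G&&\\
{\scriptstyle u}\downarrow\phantom{\scriptstyle u}&&\phantom{\scriptstyle s}\downarrow{\scriptstyle s}&&\\
W&\xrightarrow{\ j\ }&E&\xrightarrow{\ \kappa\ }&E_{\mathcal P}
\end{array}
\]
Let $m$ be so large that the hypothesis holds and $\operatorname{Hom}(E_{\mathcal T},N_m)=0$. Given $f:W\to N_m$, choose $f':G\to N_m$ with $fu=f'g$. The map $(f',f)$ on $G\oplus W$ kills the elements $(g(p),-u(p))$, so it induces $e:E\to N_m$ with $ej=f$. Since $e$ vanishes on $E_{\mathcal T}$, we have $e=e'\kappa$ and $f=e'q$ for some $e'$. Thus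
\begin{equation}\label{eq:surj}
\operatorname{Hom}(E_{\mathcal P},N_m)\to\operatorname{Hom}(W,N_m),\quad e'\mapsto e'q,\quad\text{is surjective for }m\gg0.
\end{equation}
We deduce in three steps that $q$ is a split monomorphism.

\emph{The map $q$ is injective.} By Lemma~\ref{lem:basic}(a), $K_1=\ker q$ and $W/K_1\cong q(W)$ are in $\mathcal P$. So $\operatorname{Ext}^1(W/K_1,N_m)=0$ for $m\gg0$, and restriction $\operatorname{Hom}(W,N_m)\to\operatorname{Hom}(K_1,N_m)$ is surjective. It is also zero, because by \eqref{eq:surj} every map $W\to N_m$ factors through $q$. Hence $\operatorname{Hom}(K_1,N_m)=0$ for $m\gg0$, and $K_1=0$ by Lemma~\ref{lem:basic}(b).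

\emph{The cokernel $B=E_{\mathcal P}/q(W)$ is in $\mathcal P$.} In the exact sequence
\[
\operatorname{Hom}(E_{\mathcal P},N_m)\to\operatorname{Hom}(W,N_m)\to\operatorname{Ext}^1(B,N_m)\to\operatorname{Ext}^1(E_{\mathcal P},N_m)
\]
the first map is surjective and the last term is zero for $m\gg0$. So $\operatorname{Ext}^1(B,N_m)=0$ for $m\gg0$, and $B_{\mathcal T}=0$ by Lemma~\ref{lem:basic}(c).

\emph{The sequence $0\to W\to E_{\mathcal P}\to B\to0$ splits.} The surjection $\kappa$ induces a surjection $E/j(W)\to B$, so $\dim B\le\dim G/g(P)\le\dim G$. By assumption $\operatorname{Ext}^1(B,W)=0$.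

Let $r:E_{\mathcal P}\to W$ satisfy $rq=1_W$. Then $u=rqu=r\kappa ju=(r\kappa s)g$.
\end{proof}

The module $B$ in this proof is built from $W$, so we cannot first fix $B$ and then use (H2) to choose $W$ with $\operatorname{Ext}^1(B,W)=0$. What saves the argument is that $\dim B$ is bounded independently of $W$. This is the only place where the finiteness condition in (H1) is needed.

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
Since $0\ne A\in\mathcal P$, we have $\rho^{-m}\dim N_m=\rho^{-m}\langle A,N_m\rangle\to\ell(A)>0$, so the formulas $x=x$ and $x=0$ have different germs. By Lemma~\ref{lem:mdim}(b) it remains to prove density.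

Let the germ of $\psi$ be strictly below the germ of $\phi$. Then $\psi\approx\phi\wedge\psi$, so we may assume $\psi\le\phi$, and $\psi(N_m)\ne\phi(N_m)$ for infinitely many $m$. Take $M,a,P,b,g,G$ as in Lemma~\ref{lem:presentation} and $K,I,Y_0,Y$ as above. By \eqref{eq:gap}, $K\ne0$ or $Y\ne0$. By \eqref{eq:gap}, Lemma~\ref{lem:basic} and (H4),
\begin{equation}\label{eq:weight}
w:=\lim_m\rho^{-m}\dim\phi(N_m)/\psi(N_m)=\ell(K)-\ell(Y)>0 .
\end{equation}
For $n\gg0$ the module $W=W_n$ has the following three properties.
\begin{itemize}
\item[(i)] $\operatorname{Ext}^1(Z,W)=0$ for all $Z\in\mathcal P$ with $\dim Z\le\dim G$. There are finitely many such $Z$ by (H1), and (H2) applies to each.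
\item[(ii)] There is $u:P\to W$ with $u\notin\operatorname{Hom}(G,W)g$. Indeed, by (i) formula \eqref{eq:dimension} applies to $N=W$, and its right-hand side is at least $\hom(K,W_n)+\operatorname{ext}(Y,W_n)$, which is positive for $n\gg0$ by (H5).
\item[(iii)] $\ell(W)<w$, by (H5).
\end{itemize}
Fix such $W$ and $u$, and put $\theta=\psi+\phi_{(W,u(b))}$. The composite $M\to P\to W$ of the projection and $u$ sends $a$ to $u(b)$, so $\phi_{(W,u(b))}\le\phi$ by \eqref{eq:order}, and $\psi\le\theta\le\phi$. The value of $\phi_{(W,u(b))}$ on $N_m$ is the image of $\operatorname{Hom}(W,N_m)u$ under evaluation at $b$. So for $m\gg0$ the isomorphism \eqref{eq:presentation} restricts to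
\begin{equation}\label{eq:theta}
\theta(N_m)/\psi(N_m)\cong\big(\operatorname{Hom}(W,N_m)u+\operatorname{Hom}(G,N_m)g\big)/\operatorname{Hom}(G,N_m)g .
\end{equation}

\emph{$\theta\not\approx\phi$.} By \eqref{eq:theta}, $\dim\theta(N_m)/\psi(N_m)\le\hom(W,N_m)$, and $\rho^{-m}\hom(W,N_m)\to\ell(W)<w$ by Lemma~\ref{lem:basic}(b) and (iii). Comparing with \eqref{eq:weight}, we get $\theta(N_m)\ne\phi(N_m)$ for $m\gg0$.

\emph{$\theta\not\approx\psi$.} Otherwise \eqref{eq:theta} gives $\operatorname{Hom}(W,N_m)u\subseteq\operatorname{Hom}(G,N_m)g$ for $m\gg0$. By (i) and Lemma~\ref{lem:transfer}, $u\in\operatorname{Hom}(G,W)g$, contrary to (ii).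

So the germ of $\theta$ lies strictly between those of $\psi$ and $\phi$.
\end{proof}

\begin{remark}\label{rem:hereditary}
The proofs of this section use only the long exact sequence up to $\operatorname{Ext}^1$. That $A$ is hereditary matters when the hypotheses are verified: it makes $\ell$ a linear form on dimension vectors and gives the formulas \eqref{eq:AR}.
\end{remark}

\section{Proof of Theorem~\ref{thm:kronecker}, and the case of two arrows}\label{sec:thm1}

\begin{proof}[Proof of Theorem~\ref{thm:kronecker}]
We use the notation of Section~\ref{sec:kronecker}, with $d\ge3$. Let $\mathcal P$ be the class of finite direct sums of modules $P_i$, and put $N_m=W_m=P_m$.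

(H1)--(H3). We have $A=P_0\oplus P_1\in\mathcal P$. Lemma~\ref{lem:kron}(a) gives $\operatorname{Hom}(Y,Z)=0$ for $Y\in\mathcal T$ and $Z\in\mathcal P$, which contains (H3). The finiteness condition holds because $\dim P_i=a_i+a_{i+1}$ is strictly increasing. Condition (H2) is Lemma~\ref{lem:kron}(b).

(H4). Take $\rho=\lambda$. The closed formula for $a_i$ gives $\lambda^{-m}\underline{\dim}\,P_m\to(\lambda-\lambda^{-1})^{-1}(1,\lambda)$. For $x=\underline{\dim}\,M$, the relation $1-d\lambda=-\lambda^2$ gives $\langle x,(1,\lambda)\rangle=x_1(1-d\lambda)+\lambda x_2=\lambda(x_2-\lambda x_1)$. Hence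
\[
\ell(M)=c\,(x_2-\lambda x_1),\qquad c=\frac{\lambda}{\lambda-\lambda^{-1}}>0 .
\]
Next,
\[
a_{i+1}-\lambda a_i=\frac{\lambda^{i+1}-\lambda^{-i-1}-\lambda^{i+1}+\lambda^{-i+1}}{\lambda-\lambda^{-1}}=\lambda^{-i},
\]
so $\ell(P_i)=c\lambda^{-i}>0$, and $\ell>0$ on the nonzero modules of $\mathcal P$ by additivity. Let $0\ne Y\in\mathcal T$ have dimension vector $x$. Then $\langle Y,P_m\rangle=-\operatorname{ext}(Y,P_m)\le0$ for all $m$, so $\ell(Y)\le0$. Equality would mean $x_2=\lambda x_1$ with integers $(x_1,x_2)\ne(0,0)$, which is impossible because $\lambda$ is irrational. So $\ell(Y)<0$.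

(H5). We have $\ell(P_n)=c\lambda^{-n}\to0$. Since $W_n=N_n$, condition (H4) gives $\langle Z,W_n\rangle>0$ and $\langle Y,W_n\rangle<0$ for $n\gg0$, for nonzero $Z\in\mathcal P$ and $Y\in\mathcal T$. The first inequality forces $\operatorname{Hom}(Z,W_n)\ne0$, the second $\operatorname{Ext}^1(Y,W_n)\ne0$.

Proposition~\ref{prop:criterion} applies.
\end{proof}

The weights \eqref{eq:weight} lie in $c(\mathbb{Z}+\mathbb{Z}\lambda)$, a dense subgroup of $\mathbb{R}$. With two arrows the corresponding quantities are integers, and the same formula \eqref{eq:gap} bounds the m-dimension from above.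

\begin{remark}\label{rem:d2}
Let $d=2$, let $k$ be any field, and let $C$ be the preprojective component. Conditions (H1)--(H3) hold for $N_m=W_m=P_m$ by the proof above, so \eqref{eq:gap} is available. Since $\langle x,(m,m+1)\rangle=m(x_2-x_1)+(x_2-2x_1)$, for every pair $\psi\le\phi$ there are integers $s,t$ with
\[
\dim\phi(P_m)/\psi(P_m)=\langle K,P_m\rangle-\langle Y,P_m\rangle=sm+t\qquad(m\gg0).
\]
Here $s\ge0$, and $t\ge0$ if $s=0$; both are additive along chains. The growth is linear, the form $x_2-x_1$ plays the role of $\ell$, and it violates both (H4) and (H5): it vanishes on $P_1/\alpha A\in\mathcal T$ and equals $1$ on every $P_n$. The pair of Example~\ref{ex:first} has $(s,t)=(0,1)$, so any $\theta$ between $\psi$ and $\phi$ has $\theta\approx\psi$ or $\theta\approx\phi$.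

We claim that $L_C$ has m-dimension at most $2$. If $(s,t)=(0,0)$, then $[\psi,\phi]$ has length at most $\sum_m\dim\phi(P_m)/\psi(P_m)<\infty$ in $L_C$, so $\psi\sim_0\phi$. If $s=0$, lift a chain of length $r$ between the images of $\psi$ and $\phi$ in $L_C/{\sim_0}$ to $[\psi,\phi]$ by Lemma~\ref{lem:lift}. Each step of the lifted chain has invariants $(s',t')\ne(0,0)$, and $s'=0$ by additivity, so $t'\ge1$ and $r\le t$. Hence $\psi\sim_1\phi$. In the same way, each step of a chain lifted from $L_C/{\sim_1}$ has $s'\ge1$, while the pair $x=0$, $x=x$ has $s=2$ because $\dim P_m=2m+1$. So $L_C/{\sim_1}$ has length at most $2$, and $L_C/{\sim_2}$ is a point.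
\end{remark}

\section{Proof of Theorem~\ref{thm:hereditary}}\label{sec:thm2}

Let $k$ be algebraically closed and let $A$ be connected and hereditary, Morita equivalent to $kQ$. We work with $A$ itself, because a Morita equivalence need not take pp formulas in one variable to pp formulas in one variable; the equivalence serves only to transport facts about $\operatorname{Hom}$, $\operatorname{Ext}^1$, $\tau$ and components. Let $P(i)$, $i\in Q_0$, be the indecomposable projective modules, indexed by the vertices of $Q$, and write $A\cong\bigoplus_iP(i)^{n_i}$ with $n_i\ge1$. The dimension vector of $M$ has coordinates $(\underline{\dim}\,M)_i=\hom(P(i),M)$, and $\dim M=\sum_in_i(\underline{\dim}\,M)_i$. We extend the Euler form to $\mathbb{R}^{Q_0}$ and write $\langle M,y\rangle$ for $\langle\underline{\dim}\,M,y\rangle$; thus $\langle P(i),y\rangle=y_i$. The \emph{Coxeter transformation} $\Phi$ is the linear automorphism of $\mathbb{R}^{Q_0}$ with $\underline{\dim}\,\tau X=\Phi(\underline{\dim}\,X)$ for indecomposable nonprojective $X$, and $\langle\Phi x,\Phi y\rangle=\langle x,y\rangle$.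

\subsection*{Wild algebras: the facts used}
Let $A$ be wild. As for every connected representation-infinite hereditary algebra, the indecomposable modules fall into three classes. The \emph{preprojective} ones are the modules $\tau^{-n}P(i)$, $n\ge0$; none of them is injective, and they form one component. The \emph{preinjective} ones are the $\tau$-shifts of the indecomposable injectives; none of them is projective, and they form one component. All others are \emph{regular}; they fill the remaining components and are permuted by $\tau$. A module is preprojective, regular or preinjective if all its indecomposable summands are. There are no nonzero maps from regular to preprojective modules, nor from preinjective to regular or preprojective modules. Beyond these standard facts we use two theorems.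

\begin{theorem}[\cite{dPT}; for preprojective modules also \cite{DR}]\label{thm:spectral}
Let $\rho$ be the spectral radius of $\Phi$. Then $\rho>1$, and there are vectors $y^+,y^-\in\mathbb{R}^{Q_0}$ with all coordinates positive such that $\Phi y^+=\rho y^+$ and $\Phi^{-1}y^-=\rho y^-$. If $X$ is indecomposable and preprojective or regular, then $\rho^{-m}\underline{\dim}\,\tau^{-m}X\to\lambda^-_Xy^-$ with $\lambda^-_X>0$. If $X$ is indecomposable and preinjective or regular, then $\rho^{-m}\underline{\dim}\,\tau^mX\to\lambda^+_Xy^+$ with $\lambda^+_X>0$.
\end{theorem}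

\begin{theorem}[\cite{Kerner}]\label{thm:kerner}
If $X$ and $Y$ are regular, then $\operatorname{Hom}(Y,\tau^{-m}X)=0$ for $m\gg0$.
\end{theorem}

Theorem~\ref{thm:spectral} replaces the explicit recursion and the irrationality of $\lambda$ from Section~\ref{sec:thm1}. Theorem~\ref{thm:kerner} is needed only for regular components, where it supplies (H3).

\subsection*{Wild algebras: preprojective and regular components}
Let $C$ be the preprojective component or a regular component, and fix $X\in C$. Put $N_m=\tau^{-m}X\in C$ and $W_n=\tau^{-n}A$, and let $\mathcal P$ be the class of preprojective modules. Then $\mathcal T$ consists of the modules whose indecomposable summands are regular or preinjective. All conditions on $Z\in\mathcal P$ and $Y\in\mathcal T$ below are additive, so we check them for indecomposable $Z$ and $Y$.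

(H1). We have $A\in\mathcal P$, and $\operatorname{Hom}(Y,Z)=0$ was recalled above. By Theorem~\ref{thm:spectral}, $\dim\tau^{-n}P(i)\to\infty$ for each of the finitely many $i$, which gives the finiteness condition.

(H2). By \eqref{eq:AR}, $\operatorname{Ext}^1(Z,\tau^{-m}V)\cong\operatorname{Hom}(\tau^{-m}V,\tau Z)^*$ for any $V$, and $\tau Z$ is zero or of the form $\tau^{-i}P(j)$. If $V=X$ is regular, this vanishes since there are no maps from regular to preprojective modules. Let $V$ be preprojective, which covers $V=A$ and preprojective $V=X$. For $m>i$, applying $\operatorname{Hom}(\tau^-V',U)\cong\operatorname{Hom}(V',\tau U)$ exactly $i$ times gives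
\[
\operatorname{Hom}(\tau^{-m}V,\tau^{-i}P(j))\cong\operatorname{Hom}(\tau^{-(m-i)}V,P(j)).
\]
A nonzero map into $P(j)$ has projective image because $A$ is hereditary, so its source has a nonzero projective summand. The module $\tau^{-(m-i)}V$ has none, since $m-i\ge1$.

(H3). If $X$ is preprojective, this is part of (H1). If $X$ is regular, it is Theorem~\ref{thm:kerner} for regular $Y$, and for preinjective $Y$ there are no nonzero maps to regular modules.

(H4). By Theorem~\ref{thm:spectral} the limit exists and $\ell(M)=\lambda^-_X\langle M,y^-\rangle$. Since $\underline{\dim}\,\tau^{-n}P(i)=\Phi^{-n}\underline{\dim}\,P(i)$ and $\Phi y^-=\rho^{-1}y^-$, invariance of the form gives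
\begin{equation}\label{eq:small}
\langle\tau^{-n}P(i),y^-\rangle=\langle P(i),\Phi^ny^-\rangle=\rho^{-n}y^-_i>0 .
\end{equation}
So $\ell(Z)>0$. To find the sign of $\langle Y,y^-\rangle$ we approximate $y^-$ by preprojective modules, which receive no maps from $Y$. For a vertex $i$, formulas \eqref{eq:AR} give
\[
-\langle Y,\tau^{-m}P(i)\rangle=\operatorname{ext}(Y,\tau^{-m}P(i))=\hom(\tau^{-m}P(i),\tau Y)=\hom(P(i),\tau^{m+1}Y)=(\underline{\dim}\,\tau^{m+1}Y)_i .
\]
Dividing by $\rho^m$ and letting $m\to\infty$, we obtain $-\lambda^-_{P(i)}\langle Y,y^-\rangle=\rho\lambda^+_Yy^+_i>0$. So $\ell(Y)<0$.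

(H5). By \eqref{eq:small}, $\ell(W_n)=\rho^{-n}\ell(A)\to0$. Next, $\rho^{-n}\langle Z,\tau^{-n}P(i)\rangle\to\lambda^-_{P(i)}\langle Z,y^-\rangle>0$, so $\operatorname{Hom}(Z,\tau^{-n}P(i))\ne0$ for $n\gg0$, and $\tau^{-n}P(i)$ is a summand of $W_n$. Finally, $\operatorname{ext}(Y,W_n)=\hom(A,\tau^{n+1}Y)=\dim\tau^{n+1}Y>0$, because $Y,\tau Y,\tau^2Y,\dots$ are regular or preinjective and hence never projective.

By Proposition~\ref{prop:criterion}, the m-dimension of $\overline C$ is undefined.

\subsection*{Wild algebras: the preinjective component}
In the preinjective component the sequence $\tau^{-m}X$ ends, so the choice above is not available. We reduce to the preprojective case by elementary duality \cite[\S1.3]{Prest}. For $\phi$ as in \eqref{eq:pp}, let $D\phi$ be the pp formula for left modules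
\[
\exists z_1,\dots,z_p\ \Big(x=\sum_jr_jz_j\ \wedge\ \bigwedge_{i=1}^n\sum_jh_{ij}z_j=0\Big).
\]

\begin{lemma}\label{lem:dual}
For a finite-dimensional right module $N$, the subspace $(D\phi)(N^*)$ of the left module $N^*$ is the annihilator of $\phi(N)$. If $X$ is a set of indecomposable finite-dimensional right modules and $X^*=\{N^*:N\in X\}$, then $L_{X^*}$ is isomorphic to the opposite lattice of $L_X$, and the two have the same m-dimension.
\end{lemma}

\begin{proof}
Let $\mu:N\to N^p$, $x\mapsto(xr_j)_j$, and $\nu:N^n\to N^p$, $(y_i)_i\mapsto(\sum_iy_ih_{ij})_j$. Then $\phi(N)$ is the kernel of $N\to N^p\to N^p/\operatorname{im}\nu$, so its annihilator is the image of the dual map, namely $\mu^*(\ker\nu^*)$. The action on $N^*$ is $(rz)(x)=z(xr)$, so $\mu^*(z)=\sum_jr_jz_j$ and $\nu^*(z)=(\sum_jh_{ij}z_j)_i$. Hence $\mu^*(\ker\nu^*)=(D\phi)(N^*)$.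

It follows that $\psi(N)\subseteq\phi(N)$ if and only if $(D\phi)(N^*)\subseteq(D\psi)(N^*)$, so $D$ induces an order-reversing embedding $L_X\to L_{X^*}$. It is onto: for a formula $\chi$ for left modules, the symmetric construction gives a formula $D\chi$ for right modules with $(D\chi)(N)$ the annihilator of $\chi(N^*)$ in $N^{**}=N$, and then $DD\chi$ and $\chi$ agree on $N^*$. Finally, finite length of an interval is a self-dual condition, so by induction each $\sim_\alpha$ is the same relation on a lattice and on its opposite.
\end{proof}

Let $C$ be the preinjective component of $A$. The duality $N\mapsto N^*$ exchanges injectives with projectives and $\tau$ with $\tau^-$, so $C^*$ is the preprojective component of $A^{\mathrm{op}}$. This algebra is connected, hereditary and wild, since the opposite quiver has the same underlying graph as $Q$. By the previous case and Lemma~\ref{lem:closure}, the m-dimension of $L_{C^*}$ is undefined. By Lemmas~\ref{lem:dual} and~\ref{lem:closure}, so is that of $L_{\overline C}=L_C$. All components have now been treated, and part (a) is proved.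

\subsection*{Algebras that are not wild}
Let $L$ be the lattice of pp formulas modulo equality on all $A$-modules. For any component $C$ the lattice $L_{\overline C}$ is a quotient of $L$, so by Lemma~\ref{lem:mdim}(a) it suffices to show that $L$ has m-dimension at most $2$.

Suppose $A$ is representation-finite, with indecomposable modules $X_1,\dots,X_t$. By \eqref{eq:order} a pp formula is determined by its values on finite-dimensional modules, hence by its values on $X_1,\dots,X_t$. So chains in $L$ have length at most $\sum_i\dim X_i$, and $L$ has m-dimension $0$.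

Suppose $A$ is tame. The Krull--Gabriel dimension of $A$ is the analog of the m-dimension for the category of finitely presented additive functors from finite-dimensional modules to abelian groups, in which one repeatedly factors out the objects of finite length; it depends only on the module category. It equals $2$ for tame hereditary algebras \cite{Geigle}, and it equals the m-dimension of $L$ \cite[\S13.2]{Prest}. This proves part (b) and completes the proof of Theorem~\ref{thm:hereditary}.

\begin{thebibliography}{9}

\bibitem{ARS}
Auslander, Reiten and Smal{\o}, \emph{Representation Theory of Artin Algebras}.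

\bibitem{dPT}
J.~A. de la Pe\~na and M.~Takane, \emph{Spectral properties of Coxeter transformations and applications}, Arch. Math. 55 (1990).

\bibitem{DR}
Dlab and Ringel, Proc. AMS 83 (1981).

\bibitem{Geigle}
W.~Geigle, Manuscripta Math. 54 (1985).

\bibitem{Gregory}
Lorna Gregory, \emph{Ziegler closures of some unstable tubes}, arXiv:1701.03184 (2017).

\bibitem{Kerner}
O.~Kerner, \emph{Tilting wild algebras}, J. London Math. Soc. 39 (1989).

\bibitem{Prest}
Prest, \emph{Purity, Spectra and Localisation}, CUP, 2009.

\end{thebibliography}
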